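\title{The proper dimensions of the mapping class groups of the non-orientable surfaces of genus four and five}

\begin{abstract}
Let $\mathcal N_g$ be the mapping class group of the closed non-orientable surface of genus $g$. We prove that for $g=4$ and $g=5$ the proper geometric dimension, the proper cohomological dimension and the virtual cohomological dimension of $\mathcal N_g$ coincide; they equal $3$ and $5$ respectively. We work with a thick part of Teichm\"uller space and bound, for each finite subgroup, the compactly supported cohomology of its fixed set relative to the fixed sets of the larger finite subgroups. In genus five, dimension counts for quotient orbifolds suffice. In genus four they miss by one along chains of subgroups of orders $1,2,4,12,48$, and the gap is closed by a geometric argument in a three-dimensional fixed set on which an infinite dihedral group acts.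
\end{abstract}

\section{Introduction}

\subsection{Three dimensions of a group}
Let $G$ be a virtually torsion-free group and let $\mathcal F$ be the family of its finite subgroups. The \emph{virtual cohomological dimension} $\operatorname{vcd}(G)$ is the cohomological dimension of any torsion-free subgroup of finite index. It measures $G$ after the torsion has been discarded. Two further invariants keep track of the torsion.

A \emph{model for $\underline EG$}, the classifying space for proper actions, is a $G$-CW-complex $X$ such that the fixed set $X^F$ is contractible (in particular non-empty) for $F\in\mathcal F$ and empty for every infinite subgroup $F$. Such a model exists and is unique up to proper $G$-homotopy. The \emph{proper geometric dimension} $\underline{\mathrm{gd}}(G)$ is the least dimension of a model.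

The algebraic counterpart is defined on the orbit category $\mathcal O_{\mathcal F}G$, whose objects are the $G$-sets $G/H$ with $H\in\mathcal F$ and whose morphisms are the $G$-maps. An \emph{$\mathcal O_{\mathcal F}G$-module} is a contravariant functor from $\mathcal O_{\mathcal F}G$ to abelian groups. The \emph{proper cohomological dimension} $\underline{\mathrm{cd}}(G)$ is the length of a shortest projective resolution of the constant module $\mathbb Z_{\mathcal F}$. Equivalently, it is the largest $n$ for which the Bredon cohomology group $H^n_{\mathcal F}(G;M)$, computed as the cohomology of $\operatorname{Hom}(P_*,M)$ for a projective resolution $P_*$ of $\mathbb Z_{\mathcal F}$, is nonzero for some module $M$. These dimensions satisfy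
\begin{equation}\label{eq:ineq}
\operatorname{vcd}(G)\le\underline{\mathrm{cd}}(G)\le\underline{\mathrm{gd}}(G)\le\max\bigl(3,\underline{\mathrm{cd}}(G)\bigr).
\end{equation}
For the middle inequality, the functors $G/H\mapsto C_n(X^H)$ given by the cellular chains of a model $X$ form a projective resolution of $\mathbb Z_{\mathcal F}$. For the first, evaluate a projective resolution at $G/1$: one obtains a resolution of $\mathbb Z$ by direct summands of sums of modules $\mathbb Z[G/K]$ with $K$ finite, and these are projective over every torsion-free subgroup. The last inequality is due to L\"uck and Meintrup \cite{LM}.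

For a finite group all three numbers are $0$. For a torsion-free group $\underline{\mathrm{cd}}$ and $\operatorname{vcd}$ are the ordinary cohomological dimension. For the infinite dihedral group, generated by the reflections of $\mathbb R$ in the integers, the line is a model and all three numbers are $1$. In general nothing in the definitions forces the first inequality to be an equality: a model must contain a contractible fixed set for every finite subgroup, nested as the subgroups are, and a long chain of finite subgroups may ask for more room than $\operatorname{vcd}(G)$ provides.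

\subsection{The question and the results}
Let $N_g$ be the closed non-orientable surface of genus $g$, the connected sum of $g$ projective planes, and let $\mathcal N_g$ be its mapping class group, the group of isotopy classes of homeomorphisms of $N_g$. It is known that $\operatorname{vcd}(\mathcal N_g)=2g-5$ for $g\ge3$, and that $\underline{\mathrm{gd}}(\mathcal N_g)=\underline{\mathrm{cd}}(\mathcal N_g)=\operatorname{vcd}(\mathcal N_g)$ whenever $g\ne4,5$. The question whether these equalities also hold for $g=4$ and $g=5$ comes from Hidber, S\'anchez Salda\~na and Trujillo-Negrete \cite{HST}. The other genera suggest the answer yes. The reason for caution is that $\operatorname{vcd}$ is small here, while $\mathcal N_4$, for instance, contains a chain $1<L<F<E<E'$ of finite subgroups of length $4>\operatorname{vcd}(\mathcal N_4)$.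

\begin{theorem}\label{thm:A}
We have $\underline{\mathrm{gd}}(\mathcal N_4)=\underline{\mathrm{cd}}(\mathcal N_4)=\operatorname{vcd}(\mathcal N_4)=3$ and $\underline{\mathrm{gd}}(\mathcal N_5)=\underline{\mathrm{cd}}(\mathcal N_5)=\operatorname{vcd}(\mathcal N_5)=5$.
\end{theorem}

Together with the known cases, $\underline{\mathrm{gd}}=\underline{\mathrm{cd}}=\operatorname{vcd}$ for all $\mathcal N_g$. The proof gives more: the nontrivial finite subgroups do not contribute to Bredon cohomology in the top degree.

\begin{theorem}\label{thm:B}
Let $g\in\{4,5\}$, $G=\mathcal N_g$ and $v=2g-5$.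
\begin{enumerate}
\item[(1)] If $M$ is an $\mathcal O_{\mathcal F}G$-module with $M(G/1)=0$, then $H^n_{\mathcal F}(G;M)=0$ for all $n\ge v$. So for every $M$, the group $H^v_{\mathcal F}(G;M)$ is a quotient of $H^v_{\mathcal F}(G;M_1)$, where $M_1\subset M$ is the submodule with $M_1(G/1)=M(G/1)$ and $M_1(G/H)=0$ for $H\ne1$.
\item[(2)] If $H\le G$ has finite index, then $\underline{\mathrm{gd}}(H)=\underline{\mathrm{cd}}(H)=\operatorname{vcd}(H)=v$. If $1\to A\to H'\to H\to1$ is exact with $A$ finite, then the minimal dimension of a model for $\underline EH'$ is $v$.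
\end{enumerate}
\end{theorem}

\subsection{Where the difficulty lies}
Since $2g-5\ge3$, the inequalities \eqref{eq:ineq} reduce Theorem~\ref{thm:A} to the bound $\underline{\mathrm{cd}}(G)\le 2g-5$. Teichm\"uller space is a model for $\underline EG$, but its dimension is $3g-6$, so it cannot be used directly. We cut it down to a cocompact model $X$ (Section~\ref{sec:model}) and attach to each finite subgroup $K$ a number $d(K)$, the top degree of the compactly supported cohomology of $X^K$ relative to the fixed sets of the larger finite subgroups. Then $\underline{\mathrm{cd}}(G)=\max_Kd(K)$, and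
\[
d(K)\le\dim X^K,\qquad d(K)\le\max\Bigl(\operatorname{vcd}\bigl(N_G(K)/K\bigr),\ 1+\max_{E\supsetneq K}d(E)\Bigr)
\]
(Section~\ref{sec:criterion}). Both $\dim X^K$ and the group $N_G(K)/K$ can be read off the quotient orbifold $N_g/K$ (Section~\ref{sec:orbifolds}). For $g=5$ the two bounds finish the proof (Section~\ref{sec:five}).

For $g=4$ they do not. There are chains $1<L<F<E<E'$ of orders $1,2,4,12,48$ with $d(E')=0$ and $d(E)=1$, and along them the recursion gives only $d(F)\le2$, $d(L)\le3$, $d(1)\le4$. One unit has to be recovered, and we recover it at $F$. Sections \ref{sec:four}--\ref{sec:exceptional} show that these chains are the only obstacle. Section~\ref{sec:walls} describes the fixed set of $F$: it is three-dimensional, it is cut into slabs by the walls of an infinite dihedral group, and the fixed sets of the groups $E$ are arcs, exactly one across each slab. Example~\ref{ex:slab} shows on a single slab why this gives $d(F)\le1$.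

\subsection*{Conventions}
$D_n$ is the dihedral group of order $2n$. For a finite subgroup $K$ of a group $\Gamma$ we write $W(K)=N_\Gamma(K)/K$. For a locally finite simplicial complex $B$ and a subcomplex $A$, we write $C_c^*(B,A)$ for the simplicial cochains that vanish on $A$ and on all but finitely many simplices, and $H_c^*(B,A)$ for their cohomology. This is cohomology with compact supports: it has long exact sequences of pairs and triples and is functorial for proper maps and invariant under proper homotopies. Coefficients are in $\mathbb Z$ unless indicated.

\section{Fixed sets and compactly supported cohomology}\label{sec:criterion}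

Call a model $X$ for $\underline E\Gamma$ \emph{admissible} if it is a locally finite simplicial complex with finitely many orbits of simplices, in which every simplex is fixed pointwise by its stabilizer. Then every fixed set is a subcomplex, and the stabilizer of a simplex is contained in the stabilizer of each of its faces. In this section $\Gamma$ is a group with an admissible model $X$.

\begin{lemma}\label{lem:fixed}
The group $\Gamma$ has finitely many conjugacy classes of finite subgroups. For $K\le\Gamma$ finite, $X^K$ is an admissible model for $\underline EW(K)$. If $\Gamma$ is virtually torsion-free, so is $W(K)$.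
\end{lemma}

\begin{proof}
A finite subgroup fixes a vertex, there are finitely many orbits of vertices, and their stabilizers are finite. A subgroup of $W(K)$ has the form $E/K$, and $(X^K)^{E/K}=X^E$ is contractible or empty according as $E/K$ is finite or infinite. For cocompactness, let $\omega$ be a simplex. The translate $g\omega$ lies in $X^K$ if and only if $g^{-1}Kg$ is one of the finitely many subgroups of $\Gamma_\omega$, and if $g^{-1}Kg=g'^{-1}Kg'$ then $g'g^{-1}\in N_\Gamma(K)$ carries $g\omega$ to $g'\omega$. Finally, if $\Gamma_0\le\Gamma$ is torsion-free of finite index, then $\Gamma_0\cap N_\Gamma(K)$ meets $K$ trivially and embeds in $W(K)$ with finite index.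
\end{proof}

For $K\le\Gamma$ finite put
\[
X^K_{\mathrm{sing}}=\bigcup_{E\supsetneq K}X^E,\qquad d(K)=\max\{n: H_c^n(X^K,X^K_{\mathrm{sing}})\ne0\},
\]
with $d(K)=-\infty$ if all these groups vanish. The simplices of $X^K$ outside $X^K_{\mathrm{sing}}$ are those with stabilizer exactly $K$, and $d(K)\le\dim X^K$. The next result says that $d(K)$ is the contribution of $K$ to the proper cohomological dimension; compare \cite{DMP}.

\begin{proposition}\label{prop:criterion}
Let $M$ be an $\mathcal O_{\mathcal F}\Gamma$-module. If $n>d(K)$ for all finite $K$ with $M(\Gamma/K)\ne0$, then $H^n_{\mathcal F}(\Gamma;M)=0$. Moreover $\underline{\mathrm{cd}}(\Gamma)=\max_Kd(K)$.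
\end{proposition}

\begin{proof}
We compute Bredon cohomology with the resolution $\Gamma/H\mapsto C_*(X^H)$. There is a $\Gamma$-map $\Gamma/H\to\Gamma/H'$ exactly when $H$ is conjugate into $H'$; it is an isomorphism if $|H|=|H'|$, and the automorphism group of $\Gamma/K$ is $W=W(K)$.

Suppose first that $M$ is concentrated at $K$, that is, $M(\Gamma/H)=0$ unless $H$ is conjugate to $K$. A natural transformation from $\Gamma/H\mapsto C_n(X^H)$ to $M$ is determined by its value at $\Gamma/K$, which is a $W$-map $C_n(X^K)\to M(\Gamma/K)$. This map vanishes on $C_n(X^E)$ for $E\supsetneq K$ because $M(\Gamma/E)=0$, and every $W$-map with this property is the value of a natural transformation. Hence $H^n_{\mathcal F}(\Gamma;M)$ is the cohomology of $\operatorname{Hom}_W(C_*,M(\Gamma/K))$, where $C_*=C_*(X^K,X^K_{\mathrm{sing}})$. By Lemma~\ref{lem:fixed}, $C_*$ is a bounded complex of finitely generated free $\mathbb ZW$-modules. Any $W$-module, extended by zero, is a module concentrated at $K$. For $M(\Gamma/K)=\mathbb ZW$ the complex $\operatorname{Hom}_W(C_*,\mathbb ZW)$ is $C_c^*(X^K,X^K_{\mathrm{sing}})$: a finitely supported cochain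 $f$ corresponds to the map $\omega\mapsto\sum_{w}f(w^{-1}\omega)\,w$. So $d(K)\le\underline{\mathrm{cd}}(\Gamma)$.

Conversely, the coefficients $\mathbb ZW$ control all others. Let $P_*$ be a bounded complex of finitely generated projective $\mathbb ZW$-modules, homotopy equivalent to $C_*$, with top degree $m>d(K)$, and let $P^*$ be its $\mathbb ZW$-dual. Then $H^m(P^*)=0$, so $P^{m-1}\to P^m$ is onto, hence split. Dualizing back, $P_m\to P_{m-1}$ is split injective, and $P_*$ is homotopy equivalent to the complex obtained by deleting $P_m$ and replacing $P_{m-1}$ by the finitely generated projective module $P_{m-1}/P_m$. By induction $C_*$ is homotopy equivalent to a complex of length at most $d(K)$ (to $0$ if $d(K)=-\infty$). So $H^n_{\mathcal F}(\Gamma;M)=0$ for $n>d(K)$ and every $M$ concentrated at $K$.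

For general $M$ let $M_j(\Gamma/H)$ be $M(\Gamma/H)$ if $|H|\le j$ and $0$ otherwise. The structure maps go from $M(\Gamma/H')$ to $M(\Gamma/H)$ with $|H|\le|H'|$, so $M_j$ is a submodule. By Lemma~\ref{lem:fixed} the filtration $(M_j)$ is finite and $M_j/M_{j-1}$ is a finite direct sum of modules concentrated at subgroups $K$ of order $j$, with value $M(\Gamma/K)$. The long exact sequences give the first claim, and with it $\underline{\mathrm{cd}}(\Gamma)\le\max_Kd(K)$.
\end{proof}

To estimate $d(K)$ we need the cohomology of subcomplexes such as $X^K_{\mathrm{sing}}$, which are assembled from strata with constant stabilizer.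

\begin{lemma}\label{lem:layers}
Let $A\subset B$ be subcomplexes of $X$ and $\mathcal S$ a set of finite subgroups such that $B\setminus A$ is the union of all open simplices with stabilizer in $\mathcal S$. If $H_c^j(X^E,X^E_{\mathrm{sing}})=0$ for all $E\in\mathcal S$, then $H_c^j(B,A)=0$. If all members of $\mathcal S$ have the same order, then $H_c^*(B,A)=\bigoplus_{E\in\mathcal S}H_c^*(X^E,X^E_{\mathrm{sing}})$.
\end{lemma}

\begin{proof}
The coboundary of the cochain dual to a simplex $\omega$ is supported on simplices having $\omega$ as a face, and their stabilizers are contained in $\Gamma_\omega$. So the cochains supported on simplices with stabilizer of order at most $i$ form a subcomplex of $C_c^*(B,A)$, and this filtration is finite. In the $i$-th graded piece only cofaces with stabilizer of the same order, hence with the same stabilizer, survive. The piece is therefore the direct sum of the complexes $C_c^*(X^E,X^E_{\mathrm{sing}})$ over the $E\in\mathcal S$ of order $i$.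
\end{proof}

\begin{lemma}\label{lem:recursion}
Let $\Gamma$ be virtually torsion-free and $K\le\Gamma$ finite. If $d(E)\le m$ for all finite $E\supsetneq K$, then $d(K)\le\max(\operatorname{vcd}W(K),m+1)$.
\end{lemma}

\begin{proof}
A torsion-free subgroup $U\le W(K)$ of finite index acts freely and cocompactly on the contractible complex $X^K$. So $H_c^n(X^K)=H^n(U;\mathbb ZU)$, which vanishes for $n>\operatorname{vcd}W(K)$. By Lemma~\ref{lem:layers} with $A=\emptyset$, we have $H_c^{n-1}(X^K_{\mathrm{sing}})=0$ for $n-1>m$. Now use the exact sequence $H_c^{n-1}(X^K_{\mathrm{sing}})\to H_c^n(X^K,X^K_{\mathrm{sing}})\to H_c^n(X^K)$.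
\end{proof}

\begin{example}\label{ex:dinfty}
Let $D_\infty$ act on $\mathbb R$ with vertex set $\mathbb Z$. For $K$ generated by the reflection in $n$ we have $X^K=\{n\}$ and $d(K)=0$. For $K=1$ the complex $C_c^*(\mathbb R,\mathbb Z)$ lives in degree $1$, so $H_c^1(\mathbb R,\mathbb Z)$ is free on the edges $[n,n+1]$ and $d(1)=1$.
\end{example}

Lemma~\ref{lem:recursion} may lose one unit at every step of a chain. A finer tool separates the overgroups of $K$ into those that the group $W(K)$ sees and those that it does not. Put
\[
Y_K=\{x\in X^K: N_{\Gamma_x}(K)\ne K\},\qquad \mathcal B_K=\{E\supsetneq K\text{ finite}: N_E(K)=K\}.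
\]
Thus $Y_K\subset X^K_{\mathrm{sing}}$ is the subcomplex of points of $X^K$ with nontrivial stabilizer in $W(K)$, and the simplices of $X^K_{\mathrm{sing}}\setminus Y_K$ are exactly those with stabilizer in $\mathcal B_K$. A subgroup of index $2$ is normal, so $K$ has index at least $3$ in every member of $\mathcal B_K$.

\begin{lemma}\label{lem:triple}
Suppose $\underline{\mathrm{cd}}(W(K))\le1$. Then for $j\ge2$ the group $H_c^j(X^K,X^K_{\mathrm{sing}})$ is the cokernel of the restriction map $H_c^{j-1}(X^K,Y_K)\to H_c^{j-1}(X^K_{\mathrm{sing}},Y_K)$. In particular, if $d(E)\le0$ for all $E\in\mathcal B_K$, then $d(K)\le1$.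
\end{lemma}

\begin{proof}
Proposition~\ref{prop:criterion}, applied to the group $W(K)$, its admissible model $X^K$ and its trivial subgroup, gives $H_c^j(X^K,Y_K)=0$ for $j\ge2$. The first claim follows from the exact sequence of the triple $(X^K,X^K_{\mathrm{sing}},Y_K)$. If $d(E)\le0$ on $\mathcal B_K$, then $H_c^{j-1}(X^K_{\mathrm{sing}},Y_K)=0$ for $j\ge2$ by Lemma~\ref{lem:layers}.
\end{proof}

In genus four there will be members of $\mathcal B_K$ with $d(E)=1$, and we shall have to prove that the restriction map in degree $1$ is onto. The following example is the local picture.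

\begin{example}\label{ex:slab}
Let $B=[0,1]\times D^2$ be a slab with walls $Y=\{0,1\}\times D^2$, and let $A$ be a union of $a\ge1$ disjoint arcs in $B$, each meeting $Y$ exactly in its end points. Think of $B$, $Y$, $Y\cup A$ as $X^K$, $Y_K$, $X^K_{\mathrm{sing}}$. Each arc relative to its end points has cohomology $\mathbb Z$ in degree $1$, so Lemma~\ref{lem:recursion} would allow cohomology of $(B,Y\cup A)$ in degree $2$. The restriction map is
\[
\mathbb Z=H^1(B,Y)\longrightarrow H^1(Y\cup A,Y)=\mathbb Z^a ,
\]
and it sends the generator to $\pm1$ on each arc joining the two walls and to $0$ on each arc returning to the same wall. It is onto exactly when there is one arc and this arc crosses the slab. In that case $H^2(B,Y\cup A)=0$; indeed $B$ and $Y\cup A$ are both contractible. A second arc, or an arc returning to its wall, creates a loop in $Y\cup A$ and a nonzero class in $H^2(B,Y\cup A)$.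
\end{example}

\section{A cocompact model in Teichm\"uller space}\label{sec:model}

From now on $g\in\{4,5\}$, $\Sigma=N_g$, $\pi=\pi_1(\Sigma)$, and $G=\mathcal N_g=\operatorname{Out}(\pi)$ by the Dehn--Nielsen--Baer theorem. The group $\pi$ has trivial center, and we identify it with $\operatorname{Inn}(\pi)$.

\subsection{Teichm\"uller spaces and their fixed sets}
For a group $\Lambda$ let $\mathcal T(\Lambda)$ be the space of conjugacy classes of faithful representations $\Lambda\to\operatorname{Isom}(\mathbb H^2)$ with discrete cocompact image; $\operatorname{Out}(\Lambda)$ acts on it by precomposition. A discrete cocompact subgroup of $\operatorname{Isom}(\mathbb H^2)$, orientation-reversing elements being allowed, is called a cocompact NEC group. Its Teichm\"uller space is homeomorphic to some $\mathbb R^d$ \cite{MS}.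

\begin{lemma}\label{lem:extend}
Let $\Lambda$ be the fundamental group of a closed hyperbolic surface and let $\Lambda=\operatorname{Inn}(\Lambda)\le\Gamma\le\operatorname{Aut}(\Lambda)$ with $\Gamma/\Lambda$ finite. Restriction identifies $\mathcal T(\Gamma)$ with the fixed set of $\Gamma/\Lambda$ in $\mathcal T(\Lambda)$.
\end{lemma}

\begin{proof}
If $\xi$ is a representation of $\Gamma$, then $\xi(\gamma(x))=\xi(\gamma)\xi(x)\xi(\gamma)^{-1}$ for $\gamma\in\Gamma$, $x\in\Lambda$, so the class of $\xi|_\Lambda$ is fixed. Conversely, if the class of $\xi\colon\Lambda\to\operatorname{Isom}(\mathbb H^2)$ is fixed, then for each $\gamma$ there is an isometry $g_\gamma$ with $\xi(\gamma(x))=g_\gamma\xi(x)g_\gamma^{-1}$ for all $x$. It is unique because $\xi(\Lambda)$ has trivial centralizer, so $\gamma\mapsto g_\gamma$ is a homomorphism, and it is the only extension of $\xi$. It is faithful since $g_\gamma=1$ forces $\gamma(x)=x$ for all $x$, and discrete since its image contains $\xi(\Lambda)$ with finite index. It depends continuously on $\xi$, because $g_\gamma$ is determined by its effect on three fixed points at infinity of hyperbolic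 elements.
\end{proof}

Let $\hat\Sigma\to\Sigma$ be the orientation double cover, $\sigma$ its deck involution, $\hat\pi\le\pi$ its fundamental group, and $\operatorname{Mod}^\pm=\operatorname{Out}(\hat\pi)$ its extended mapping class group. The space $\hat{\mathcal T}=\mathcal T(\hat\pi)$ is a smooth manifold on which $\operatorname{Mod}^\pm$ acts smoothly and properly. Every automorphism of $\pi$ preserves $\hat\pi$ and is determined by its restriction, since $\hat\pi$ has trivial centralizer in $\pi$. In this way $\operatorname{Aut}(\pi)$ is the normalizer of $\pi$ in $\operatorname{Aut}(\hat\pi)$, and $\pi$ is the preimage of $\langle\sigma\rangle$. Hence $\operatorname{Aut}(\pi)/\hat\pi$ is the centralizer $C(\sigma)$ of $\sigma$ in $\operatorname{Mod}^\pm$, and $G=C(\sigma)/\langle\sigma\rangle$. By Lemma~\ref{lem:extend}, $\mathcal T:=\mathcal T(\pi)=\hat{\mathcal T}^{\sigma}$, and $G$ acts properly on $\mathcal T$.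

For $F\le G$ finite let $\Gamma_F\le\operatorname{Aut}(\pi)$ be its preimage, so that
\[
1\to\pi\to\Gamma_F\xrightarrow{\ \theta\ }F\to1 .
\]
The fixed set $\mathcal T^F$ is the fixed set in $\hat{\mathcal T}$ of the finite group $\Gamma_F/\hat\pi\le\operatorname{Mod}^\pm$. It is a closed smooth submanifold, and it is non-empty by Nielsen realization \cite{Ker}. By Lemma~\ref{lem:extend}, $\Gamma_F$ is a cocompact NEC group and $\mathcal T^F=\mathcal T(\Gamma_F)\cong\mathbb R^d$. A point of $\mathcal T^F$ is a hyperbolic structure $\Sigma=\mathbb H^2/\pi$ on which $F$ acts by isometries, with quotient orbifold $O_F=\Sigma/F=\mathbb H^2/\Gamma_F$.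

\subsection{The thick part}
The fixed sets $\mathcal T^F$ are contractible, but the action on $\mathcal T$ is not cocompact, and Section~\ref{sec:criterion} needs cocompactness. We push $\mathcal T$ into a thick part along an invariant vector field that lengthens all short curves at once. Invariance makes the field tangent to every fixed set, so that all $\mathcal T^F$ are treated simultaneously.

\begin{lemma}\label{lem:model}
There is a $G$-invariant smooth submanifold with boundary $X\subset\mathcal T$ of codimension $0$, with a triangulation that makes it an admissible model for $\underline EG$. For every finite $F$, the subcomplex $X^F=X\cap\mathcal T^F$ is a submanifold with boundary of codimension $0$ in $\mathcal T^F$; so $\dim X^F=\dim\mathcal T^F$.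
\end{lemma}

\begin{proof}
Let $\alpha$ run over the isotopy classes of essential simple closed curves on $\hat\Sigma$, with geodesic length functions $\ell_\alpha$ on $\hat{\mathcal T}$. We use three standard facts. There is $\delta_0>0$ such that in every hyperbolic structure the simple closed geodesics of length at most $\delta_0$ are pairwise disjoint. For disjoint curves the differentials $d\ell_\alpha$ are linearly independent everywhere, since the lengths are part of a system of Fenchel--Nielsen coordinates. On a compact subset of $\hat{\mathcal T}$ only finitely many $\ell_\alpha$ take values below a given bound.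

\emph{The vector field.} For $p\in\hat{\mathcal T}$ let $A_p=\{\alpha:\ell_\alpha(p)\le\delta_0\}$, a finite set of disjoint curves, and let $P$ be the finite stabilizer of $p$. By the third fact $p$ has a neighborhood $U$ on which every curve of length at most $\delta_0$ lies in $A_p$. Shrink $U$ so that it is $P$-invariant and $mU\cap U=\emptyset$ for $m\notin P$. Choose a smooth vector field on $U$ on which $d\ell_\alpha=1$ for all $\alpha\in A_p$. The set $A_p$ is $P$-invariant and the condition is affine, so we may average over $P$ and then transport the field to the orbit of $U$. An invariant partition of unity glues these fields to a smooth $\operatorname{Mod}^\pm$-invariant field $V$ with $d\ell_\alpha(V)=1$ wherever $\ell_\alpha\le\delta_0$. At a point fixed by a finite group, $V$ is a fixed tangent vector, hence tangent to the fixed set. So $V$ restricts to $\mathcal T$ and to each $\mathcal T^F$.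

\emph{Thick parts are cocompact.} Let $\mathcal T_\delta\subset\mathcal T$ be the closed set where all $\ell_\alpha\ge\delta$. By Mumford's theorem $\mathcal T_\delta\subset\operatorname{Mod}^\pm\cdot C$ with $C\subset\hat{\mathcal T}$ compact. If $mx_0\in\mathcal T$ with $x_0\in C$, then $m^{-1}\sigma m$ fixes $x_0$. Only finitely many elements fix a point of $C$, so $m$ lies in one of finitely many cosets $C(\sigma)m_j$. Hence $\mathcal T_\delta$ is the $G$-orbit of the compact set $\mathcal T_\delta\cap\bigcup_jm_jC$.

\emph{The flow.} Along the forward flow of $V$, each $\ell_\alpha$ grows at unit rate while it is at most $\delta_0$, so it never drops below the minimum of $\delta_0$ and its initial value. A forward flow line thus stays in some $\mathcal T_\delta$, where the invariant field $V$ has a uniform existence time; so the forward flow is complete. After time $\delta_0$ all $\ell_\alpha$ are at least $\delta_0$.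

\emph{The model.} Let $\psi\colon(0,\infty)\to[0,\infty)$ be smooth, zero on $[\delta_0,\infty)$, with $\psi>0$ and $\psi'<0$ on $(0,\delta_0)$ and $\psi(t)\to\infty$ as $t\to0$. The locally finite sum $f=\sum_\alpha\psi(\ell_\alpha)$ is a smooth $G$-invariant function on $\mathcal T$ with $df(V)<0$ where $f>0$, and $f=0$ after flow time $\delta_0$. Let $X=\{f\le1\}$. The value $1$ is regular for $f$ and for each $f|_{\mathcal T^F}$, which gives the statements about submanifolds. The set $X$ is closed and lies in some $\mathcal T_\delta$, so it is cocompact. The time at which a flow line first meets $X$ is a continuous invariant function of its starting point, so the flow gives an equivariant deformation retraction of $\mathcal T$ onto $X$. Hence $X^F\simeq\mathcal T^F$ is contractible for $F$ finite, and $X^F=\emptyset$ for $F$ infinite by properness.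

\emph{The triangulation.} A flow line meets $\partial X=\{f=1\}$ at most once and transversally, so the flow gives an invariant smooth collar of $\partial X$. The double of $X$ is then a smooth, proper, cocompact $(G\times\mathbb Z/2)$-manifold. By Illman \cite{Ill} it has an equivariant triangulation in which fixed sets are subcomplexes; after a barycentric subdivision every simplex is fixed pointwise by its stabilizer. The fixed set $\partial X$ of $\mathbb Z/2$ is a subcomplex, and an open simplex outside it is connected, so lies in one half of the double. Thus $X$ is a subcomplex.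
\end{proof}

From now on $X$ is this model, and $d(K)$, $Y_K$, $\mathcal B_K$ refer to it.

\section{Quotient orbifolds}\label{sec:orbifolds}

\subsection{Types, Euler characteristic and dimension}
Let $F\le G$ be finite. A finite subgroup of $\Gamma_F$ fixes a point of $\mathbb H^2$, and a nontrivial point stabilizer is generated by a reflection, or is a cyclic group of rotations, or is dihedral. Accordingly $O_F$ consists of a compact surface $Q$, whose boundary is the image of the mirrors, with $k$ \emph{cone points} of orders $m_1,\dots,m_k\ge2$ in the interior (local group $\mathbb Z/m_i$) and $r$ \emph{corners} of orders $n_1,\dots,n_r\ge2$ on the boundary (local group $D_{n_j}$). A generator of the stabilizer of a point over a cone point is a \emph{cone generator}. The orbifold Euler characteristic is multiplicative under coverings, so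
\begin{equation}\label{eq:euler}
\chi(O_F)=\chi(Q)-\sum_i\Bigl(1-\frac1{m_i}\Bigr)-\frac12\sum_j\Bigl(1-\frac1{n_j}\Bigr)=-\frac{g-2}{|F|}.
\end{equation}
The group $\Gamma_F\supseteq\pi$ contains orientation-reversing elements. Its orientation-preserving subgroup belongs to a closed orientable surface of Euler characteristic $2\chi(Q)$ with $2k+r$ cone points, whose Teichm\"uller space has dimension $-6\chi(Q)+2(2k+r)$, and $\mathcal T^F$ has half that dimension:
\begin{equation}\label{eq:dim}
\dim X^F=\dim\mathcal T^F=-3\chi(Q)+2k+r .
\end{equation}
Since $1-1/m\ge1/2$, equation \eqref{eq:euler} gives $0\le 2k+r\le4\chi(Q)+4(g-2)/|F|$. Therefore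
\begin{equation}\label{eq:bound}
\chi(Q)\ge-\frac{g-2}{|F|},\qquad \dim X^F\le\chi(Q)+\frac{4(g-2)}{|F|},
\end{equation}
with equality in the second bound if and only if all $m_i,n_j$ equal $2$.

We write $D(m_1,\dots,m_k;n_1,\dots,n_r)$ when $Q$ is a disc, the corner orders being listed cyclically, and $\mathbb{RP}^2(m_1,\dots,m_k)$ when $Q$ is a projective plane. Cutting a disc along disjoint arcs from the cone points to the boundary yields a fundamental polygon, whose sides are mirrors or are paired by cone generators. So \emph{if $Q$ is a disc, $\Gamma_F$ is generated by reflections and cone generators}. We use the following standard descriptions.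
\begin{itemize}
\item $D(;n_1,\dots,n_r)$: generated by the side reflections $c_1,\dots,c_r$, with defining relations $c_i^2=1$ and cyclically adjacent products of orders $n_j$.
\item $D(m;n_1,\dots,n_r)$: generated by $x,c_0,\dots,c_r$, with defining relations $x^m=c_i^2=(c_{i-1}c_i)^{n_i}=1$ and $c_r=xc_0x^{-1}$.
\item $D(m_1,m_2;)$: generated by cone generators $x_1,x_2$ and one reflection $c$.
\item $\mathbb{RP}^2(m_1,m_2)$: generated by cone generators $x_1,x_2$ and an element $y$ with $y^2x_1x_2=1$.
\end{itemize}

\begin{lemma}\label{lem:NO}
Let $F\le G$ be finite.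
\begin{enumerate}
\item[(a)] $\theta$ is injective on finite subgroups of $\Gamma_F$.
\item[(b)] $Q$ is not closed orientable. So $\chi(Q)\le1$, with equality only for the disc and the projective plane.
\item[(c)] If $Q$ is a disc, there is no character $\varepsilon\colon F\to\{\pm1\}$ that is $-1$ on the images of the generating reflections and $+1$ on the images of the cone generators.
\item[(d)] If $|F|=3$, then $\dim X^F=g-2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The kernel $\pi$ is torsion-free. (b) If $Q$ were closed and orientable, $\Gamma_F$ and hence $\pi$ would preserve orientation. (c) The character $\varepsilon\theta$ would agree with the orientation character of $\Gamma_F$ on generators, so $\pi=\ker\theta$ would preserve orientation. (d) By (a) there are no reflections and all cone points have order $3$. So \eqref{eq:euler} reads $\chi(Q)-2k/3=-(g-2)/3$, and \eqref{eq:dim} gives the claim.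
\end{proof}

Parts (b) and (c) are where non-orientability of $\Sigma$ enters the case analysis; see Remark~\ref{rem:genus2}.

\subsection{The groups $W(F)$ as mapping class groups}
Every isomorphism between cocompact NEC groups is induced by an equivariant homeomorphism of $\mathbb H^2$ \cite{Mac,ZVC}, unique up to equivariant isotopy \cite{ZVC,EM}. So the type of $O_F$ depends only on $F$, and $\operatorname{Out}(\Gamma_F)\cong M(O_F)$, the group of isotopy classes of homeomorphisms of $Q$ preserving cone points, corners and their orders.

\begin{lemma}\label{lem:weyl}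
\begin{enumerate}
\item[(a)] An isomorphism $\Gamma_{F_1}\to\Gamma_{F_2}$ carrying $\pi$ to $\pi$ is conjugation by an element of $\operatorname{Aut}(\pi)$. The image of that element in $G$ conjugates $F_1$ to $F_2$, and subgroups of $F_1$ to the corresponding subgroups of $F_2$.
\item[(b)] $W(F)\cong\{[\varphi]\in\operatorname{Out}(\Gamma_F):\varphi(\pi)=\pi\}\le M(O_F)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\varphi$ be the isomorphism and $\psi=\varphi|_\pi$. An element of $\Gamma_{F_i}\le\operatorname{Aut}(\pi)$ is the automorphism it induces on $\pi$ by conjugation, and for $x\in\pi$ we have $\varphi(\gamma)x\varphi(\gamma)^{-1}=\varphi\bigl(\gamma\psi^{-1}(x)\gamma^{-1}\bigr)=(\psi\gamma\psi^{-1})(x)$. (b) The preimage of $N_G(F)$ in $\operatorname{Aut}(\pi)$ is the normalizer of $\Gamma_F$. Conjugation maps it to the automorphisms of $\Gamma_F$ preserving $\pi$, injectively because conjugation by $\psi$ restricts to $\psi$ on $\pi$, and surjectively by (a). It carries $\Gamma_F$ onto the inner automorphisms.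
\end{proof}

For a closed surface $Z$ let $\operatorname{Mod}(Z,s)$ be the mapping class group of $Z$ with $s$ marked points. We need the following values of Harer and Ivanov only as upper bounds.

\begin{lemma}\label{lem:vcdtable}
For $Z\in\{S^2,\mathbb{RP}^2,T^2,N_2,N_3\}$ the group $\operatorname{Mod}(Z,s)$ is virtually torsion-free, and its $\operatorname{vcd}$ is at most
\[
\begin{array}{c|ccccc}
Z& S^2&\mathbb{RP}^2&T^2&N_2&N_3\\ \hline
&\max(0,s-3)&\max(0,s-2)&\max(1,s)&s&1\ (s=0),\ \ s+2\ (s\ge1)
\end{array}
\]
\end{lemma}

\begin{proof}
The groups $\operatorname{Mod}(S^2,s)$ for $s\le3$, $\operatorname{Mod}(\mathbb{RP}^2,s)$ for $s\le2$ and $\operatorname{Mod}(N_2,0)$ are finite, and $\operatorname{Mod}(T^2,0)\cong\operatorname{Mod}(T^2,1)\cong\operatorname{Mod}(N_3,0)\cong GL_2(\mathbb Z)$ is virtually free. For more points use Birman's exact sequences. The kernel of $\operatorname{Mod}(N_2,1)\to\operatorname{Mod}(N_2,0)$ is $\pi_1(N_2)$ modulo an infinite cyclic central subgroup, so $\operatorname{Mod}(N_2,1)$ is virtually $\mathbb Z$. The kernel of $\operatorname{Mod}(N_3,1)\to\operatorname{Mod}(N_3,0)$ is $\pi_1(N_3)$, of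 cohomological dimension $2$. Every further marked point adds a free kernel, after passing to the subgroup of finite index fixing that point. When the kernel is torsion-free, the preimage of a torsion-free subgroup of finite index is again one, and cohomological dimension is subadditive in extensions.
\end{proof}

\begin{lemma}\label{lem:vcdW}
Let $\hat Q$ be the closed surface obtained from $Q$ by capping off its $h$ boundary circles, let $s=k+h$, and let $h'$ be the number of boundary circles carrying corners. If $\operatorname{Mod}(\hat Q,s)$ is virtually torsion-free, then $\operatorname{vcd}W(F)\le\operatorname{vcd}\operatorname{Mod}(\hat Q,s)+h'$. If $Q$ is a disc and $k\le1$, then $W(F)$ is finite.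
\end{lemma}

\begin{proof}
A subgroup $M'$ of finite index in $M(O_F)$ fixes all corners and cone points and preserves each boundary circle with its orientation. Forgetting the corners and shrinking boundary circles to marked points maps $M'$ to $\operatorname{Mod}(\hat Q,s)$. The kernel is the image of the fundamental group of a component of the space of ordered corner positions. This component is homotopy equivalent to $(S^1)^{h'}$, so the kernel is a quotient of $\mathbb Z^{h'}$. By Lemmas~\ref{lem:fixed} and~\ref{lem:weyl} there is a torsion-free subgroup $U$ of finite index in $W(F)$ that lies in $M'$ and maps into a torsion-free subgroup of finite index of $\operatorname{Mod}(\hat Q,s)$. It is an extension of a group of cohomological dimension at most $\operatorname{vcd}\operatorname{Mod}(\hat Q,s)$ by a free abelian group of rank at most $h'$.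

Let $Q$ be a disc with $k\le1$; then $r\ge1$ as $\chi(O_F)<0$. An orientation-preserving homeomorphism fixing the corners preserves each boundary edge, so it can be isotoped to the identity on $\partial Q$, and then to the identity by the Alexander trick centered at the cone point. So $M(O_F)$ is finite.
\end{proof}

\begin{lemma}\label{lem:invol}
If $|L|=2$, then $\operatorname{vcd}W(L)\le g-2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:NO}(a) all cone points have order $2$ and there are no corners, so $h'=0$. As $\chi(Q)=\chi(\hat Q)-h$, equation \eqref{eq:euler} reads $2h+k=2\chi(\hat Q)+g-2$. So $\chi(\hat Q)\ge-1$ and $s=2\chi(\hat Q)+g-2-h$. If $\hat Q=S^2$, then $h\ge1$ by Lemma~\ref{lem:NO}(b), so $s\le g+1$. If $\hat Q=\mathbb{RP}^2$, then $s\le g$. If $\hat Q$ is $T^2$ or $N_2$, then $s\le g-2$. If $\hat Q=N_3$, then $s\le g-4$. In each case Lemma~\ref{lem:vcdtable} gives a bound of at most $g-2$.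
\end{proof}

\section{Genus five}\label{sec:five}

Here the two general bounds on $d(K)$ suffice, and the argument is the template for genus four.

\begin{proposition}\label{prop:five}
For $g=5$ we have $d(K)\le4$ for every finite $K\ne1$, and $d(1)\le5$.
\end{proposition}

\begin{proof}
By \eqref{eq:bound} and Lemma~\ref{lem:NO}(b), $\dim X^F\le\chi(Q)+12/|F|\le1+12/|F|$. So $\dim X^F\le2$ for $|F|\ge7$ and $\dim X^F\le3$ for $|F|=5,6$. For $|F|=3$ the dimension is $3$ by Lemma~\ref{lem:NO}(d).

Let $|F|=4$. We claim $d(F)\le3$, which holds if $\dim X^F\le3$. Otherwise $\dim X^F=4$, $\chi(Q)=1$ and $2k+r=7$. Then $r$ is odd, so $Q$ is a disc, $k\le3$, $s\le4$, $h'=1$, and $\operatorname{vcd}W(F)\le1+1=2$ by Lemma~\ref{lem:vcdW}. Every finite $E\supsetneq F$ has order at least $8$, so $d(E)\le2$, and Lemma~\ref{lem:recursion} gives $d(F)\le3$.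

Thus $d(F)\le3$ whenever $|F|\ge3$. For $|L|=2$, Lemmas~\ref{lem:invol} and~\ref{lem:recursion} give $d(L)\le\max(3,3+1)=4$. Finally $d(1)\le\max(\operatorname{vcd}G,4+1)=5$.
\end{proof}

\section{Genus four: reduction to self-normalizing subgroups}\label{sec:four}

In Sections \ref{sec:four}--\ref{sec:walls}, $g=4$ and $G=\mathcal N_4$. Now $\chi(O_F)=-2/|F|$ and $\dim X^F\le\chi(Q)+8/|F|$, so
\begin{equation}\label{eq:dims4}
\dim X^F\le1\ \ (|F|\ge9),\qquad \le2\ \ (5\le|F|\le8),\qquad \le3\ \ (|F|=4),\qquad =2\ \ (|F|=3).
\end{equation}
To reach $d(1)\le3$ by the recursion we need $d(L)\le2$ for involutions, and so $d\le1$ for their overgroups. This is not supplied by \eqref{eq:dims4} for orders $4,6,8$.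

\begin{proposition}\label{prop:key}
We have $d(F)\le1$ for every finite $F\le\mathcal N_4$ of even order at least $4$.
\end{proposition}

\begin{corollary}\label{cor:four}
For $g=4$ we have $d(K)\le2$ for every finite $K\ne1$, and $d(1)\le3$.
\end{corollary}

\begin{proof}
For $|K|\ge3$ odd use \eqref{eq:dims4}, and for $|K|\ge4$ even use Proposition~\ref{prop:key}. If $|L|=2$, every finite $E\supsetneq L$ has even order at least $4$, so $d(L)\le\max(2,1+1)=2$ by Lemmas~\ref{lem:invol} and~\ref{lem:recursion}. Then $d(1)\le\max(3,2+1)=3$.
\end{proof}

The proof of Proposition~\ref{prop:key} occupies the rest of this section and the next three. There is nothing to prove if $\dim X^F\le1$. Call $F$ \emph{critical} if $|F|\ge4$ is even and $\dim X^F\ge2$; then $|F|\in\{4,6,8\}$. We first check that Lemma~\ref{lem:triple} applies.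

\begin{lemma}\label{lem:virtfree}
If $F$ is critical, then $\underline{\mathrm{cd}}(W(F))\le1$.
\end{lemma}

\begin{proof}
We show $\operatorname{vcd}W(F)\le1$ with Lemmas~\ref{lem:vcdtable} and~\ref{lem:vcdW}. By \eqref{eq:bound}, $\chi(Q)\in\{0,1\}$.

Let $\chi(Q)=1$, so $2k+r=\dim X^F+3\in\{5,6\}$. For a disc with $k=3$ we have $r=0$, $h'=0$, $s=4$, and the bound is $1$. For a disc with $k\le2$ we have $s\le3$, $h'\le1$, and the bound is $0+1$. For $\mathbb{RP}^2$ we have $r=0$, $s=k=3$, and the bound is $1$.

Let $\chi(Q)=0$. Then $2\le2k+r\le8/|F|$, so $|F|=4$, $2k+r=2$, and all orders equal $2$. The torus is excluded by Lemma~\ref{lem:NO}(b). If $(k,r)=(1,0)$, then $h'=0$ and $(\hat Q,s)$ is $(S^2,3)$, $(\mathbb{RP}^2,2)$ or $(N_2,1)$ for the annulus, the M\"obius band and the Klein bottle; the bound is at most $1$. If $(k,r)=(0,2)$, then $(\hat Q,s)$ is $(S^2,2)$ or $(\mathbb{RP}^2,1)$, and it remains to see that $h'=1$. On a boundary circle with exactly one corner, the two reflections meeting at the corner lie over the same edge, so they are conjugate in $\Gamma_F$ and have the same image in the abelian group $F$. This contradicts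 Lemma~\ref{lem:NO}(a). So both corners lie on one circle.

The group $W(F)$ acts properly and cocompactly on the connected complex $X^F$, so it is finitely generated. Having $\operatorname{vcd}\le1$, it is virtually free by Stallings' theorem, and by the theorem of Karrass, Pietrowski and Solitar it acts on a tree with finite stabilizers. Such a tree is a model for $\underline EW(F)$.
\end{proof}

By Lemma~\ref{lem:triple}, only the groups $E\in\mathcal B_F$ with $d(E)\ge1$ stand in the way. They have order at least $12$, so $\dim X^E\le1$, and we have to find those with $\dim X^E=1$.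

\section{Large finite subgroups of $\mathcal N_4$}\label{sec:large}

\begin{lemma}\label{lem:numerics}
Let $E\le G$ be finite with $|E|\ge12$. If $\dim X^E=1$, then $|E|$ and the type of $O_E$ are among
\[
\begin{array}{c|l}
12& D(;2,2,2,6),\ D(;2,2,3,3),\ D(;2,3,2,3),\ D(2;2,6),\ D(2;3,3),\\
 & D(3;2,2),\ D(2,3;),\ \mathbb{RP}^2(2,3)\\
16& D(;2,2,2,4),\ D(2;2,4)\\
24& D(;2,2,2,3),\ D(2;2,3).
\end{array}
\]
Otherwise $\dim X^E=0$, and $O_E$ is either a triangle $D(;n_1,n_2,n_3)$ with $\sum1/n_j=1-4/|E|$ or an orbifold $D(m;n)$ with $\frac1m+\frac1{2n}=\frac12-\frac2{|E|}$.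
\end{lemma}

\begin{proof}
By \eqref{eq:bound}, $\chi(Q)\ge0$. If $\chi(Q)=0$, then $2k+r<1$, which makes $\chi(O_E)=0$. So $\chi(Q)=1$ and $2k+r=3+\dim X^E\in\{3,4\}$. If $2k+r=3$, then $r$ is odd, $Q$ is a disc, and \eqref{eq:euler} gives the two equations. If $2k+r=4$, then \eqref{eq:euler} reads
\begin{align*}
D(;n_1,\dots,n_4)&:\quad \textstyle\sum_j 1/n_j=2-4/|E|,\\
D(m;n_1,n_2)&:\quad \textstyle 1/m+\frac12(1/n_1+1/n_2)=1-2/|E|,\\
D(m_1,m_2;),\ \mathbb{RP}^2(m_1,m_2)&:\quad 1/m_1+1/m_2=1-2/|E|.
\end{align*}
In the first equation the sum lies in $[\frac53,2)$. With at most one entry $2$ it is at most $\frac32$, so two entries are $2$ and the other two, $n$ and $n'$, satisfy $\frac1n+\frac1{n'}=1-\frac4{|E|}\in[\frac23,1)$. The pairs in this range are $\{2,3\},\{2,4\},\{2,5\},\{2,6\},\{3,3\}$, giving $|E|=24,16,\frac{40}3,12,12$; the pair $\{2,5\}$ drops out. The second equation with $m=2$ is the same equation for $n_1,n_2$. With $m\ge3$ its left side is at most $\frac56$ and its right side at least $\frac56$, which forces $D(3;2,2)$ and $|E|=12$. In the third equation the largest sum below $1$ is $\frac56$, attained only by $\{2,3\}$,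 with $|E|=12$.
\end{proof}

\begin{lemma}\label{lem:classify}
Let $F$ be critical and $E\in\mathcal B_F$ with $\dim X^E=1$.
\begin{enumerate}
\item[(a)] If $|F|=4$, then $E\cong D_6$ and $O_E$ has type $D(;2,2,2,6)$ or $D(2;2,6)$.
\item[(b)] If $|F|\in\{6,8\}$, then $E\cong S_4$ and $O_E$ has type $D(;2,2,2,3)$ or $D(2;2,3)$.
\end{enumerate}
\end{lemma}

\begin{proof}
A proper subgroup of a finite $2$-group is properly contained in its normalizer. So if $|F|\in\{4,8\}$, then $F$ is a Sylow $2$-subgroup of $E$ and $|E|/|F|$ is odd and at least $3$. With Lemma~\ref{lem:numerics} this gives $|E|=12$ for $|F|=4$ and $|E|=24$ for $|F|=8$. For $|F|=6$ the order $|E|\ge18$ is a multiple of $6$, so $|E|=24$. Below we use the same letters for generators of $\Gamma_E$ and for their images in $E$; by Lemma~\ref{lem:NO}(a), the orders in the presentations are exact in $E$.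

(a) Of the five groups of order $12$, the abelian ones and $A_4$ have a normal Sylow $2$-subgroup. This leaves $D_6$ and the dicyclic group $\mathbb Z/3\rtimes\mathbb Z/4$.

The dicyclic group has a unique involution $u$, which is central, so it contains no $D_n$ with $n\ge2$ and there are no corners. In type $D(2,3;)$ the generators are $x_1=u$, $c=u$ and $x_2$ of order $3$, which generate only a group of order $6$. In type $\mathbb{RP}^2(2,3)$ the element $y^2=(ux_2)^{-1}$ has order $6$, so $y$ has order $12$. Both are impossible.

So $E=D_6=\langle\rho,\tau\rangle$ with $\rho$ of order $6$ and $z=\rho^3$. Its involutions are $z$ and the six elements $\tau\rho^i$, which we call even or odd according to $i$. Replacing $\tau$ by $\tau\rho$ exchanges the parities. Since $\tau\rho^i\cdot\tau\rho^j=\rho^{j-i}$, two involutions with product of order $3$ are of the form $\tau\rho^i$ with equal parity, and the even ones generate only a subgroup of order $6$. We have $E^{\mathrm{ab}}\cong(\mathbb Z/2)^2$: a character is given by arbitrary signs $\varepsilon(\rho),\varepsilon(\tau)$, and then $\varepsilon(z)=\varepsilon(\rho)$. In five of the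 remaining types we find a character forbidden by Lemma~\ref{lem:NO}(c).
\begin{itemize}
\item $D(;2,2,3,3)$, with $c_3c_4$ and $c_4c_1$ of order $3$. Then $c_1,c_3,c_4$ have equal parity, say even, so $c_2$ is $z$ or odd. Take $\varepsilon(\tau)=-1$, and $\varepsilon(\rho)=-1$ or $+1$ respectively.
\item $D(;2,3,2,3)$. Each $c_i$ occurs in a product of order $3$, so has the form $\tau\rho^j$. Take $\varepsilon(\tau)=-1$, $\varepsilon(\rho)=+1$.
\item $D(2;3,3)$. All $c_i$ have equal parity, say even, so $x$ is $z$ or odd. Take $\varepsilon(\tau)=-1$, and $\varepsilon(\rho)=+1$ or $-1$ respectively.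
\item $D(3;2,2)$. In $E^{\mathrm{ab}}$ the element $x$ is trivial and $c_2=c_0$, so $c_0,c_1$ form a basis. Take $\varepsilon(c_0)=\varepsilon(c_1)=-1$.
\item $D(2,3;)$. In $E^{\mathrm{ab}}$ the element $x_2$ is trivial, so $x_1,c$ form a basis. Take $\varepsilon(x_1)=1$, $\varepsilon(c)=-1$.
\end{itemize}
In type $\mathbb{RP}^2(2,3)$ both $x_2$ and $x_1=y^{-2}x_2^{-1}$ are trivial in $E^{\mathrm{ab}}$, which would then be cyclic.

(b) The types are given by Lemma~\ref{lem:numerics}. Suppose a Sylow $3$-subgroup $P$ is normal, and let bars denote images in $E/P$, of order $8$. In type $D(;2,2,2,3)$, with $c_4c_1$ of order $3$, we have $\bar c_4=\bar c_1$, so $\bar c_1,\bar c_2,\bar c_3$ commute pairwise and generate; they form a basis of $E/P\cong(\mathbb Z/2)^3$, and $\varepsilon(\bar c_i)=-1$ is forbidden. In type $D(2;2,3)$ we have $\bar c_1=\bar c_2$ and $\bar c_0=\bar x\bar c_2\bar x$, so $E/P=\langle\bar x,\bar c_1\rangle\cong D_4$, the elements $\bar x,\bar c_1$ form a basis of its abelianization, and $\varepsilon(\bar x)=1$, $\varepsilon(\bar c_1)=-1$ is forbidden.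

So there are four Sylow $3$-subgroups. The kernel $J$ of the action $E\to S_4$ on them lies in a normalizer, of order $6$. If $3$ divided $|J|$, the unique subgroup of order $3$ of $J$ would be normal in $E$. So $|J|\le2$. If $|J|=2$, the image is $A_4$, so $E$ has a normal Sylow $2$-subgroup, which contains all involutions. But the corner of order $3$ provides two involutions with product of order $3$. Hence $E\cong S_4$.
\end{proof}

\begin{remark}\label{rem:genus2}
Equation \eqref{eq:euler} does not distinguish $N_4$ from the orientable surface of genus $2$, and the types excluded by Lemma~\ref{lem:NO}(c) can occur on the latter. For $D(;2,3,2,3)$, the assignment $c_1,\dots,c_4\mapsto\tau,\tau\rho^3,\tau\rho,\tau\rho^4$ preserves all orders and is onto $D_6$; its kernel is an orientable surface group with $\chi=12\cdot(-\frac16)=-2$.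
\end{remark}

For the groups $E$ of Lemma~\ref{lem:classify}, $W(E)$ is finite by Lemma~\ref{lem:vcdW}, so $X^E$ is an interval, and $d(E)=1$ requires at least two special points on it. We therefore look at the overgroups of $E$, first for $E\cong S_4$.

\begin{lemma}\label{lem:72}
The group $G$ has no finite subgroup $E'$ with $|E'|\ge72$ and $24$ dividing $|E'|$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:numerics}, $O_{E'}$ is a triangle or $D(m;n)$. For $D(m;n)$ we need $\frac1m+\frac1{2n}\in[\frac{17}{36},\frac12)$. This fails for $m=2$; it needs $6<2n\le7.2$ for $m=3$, $4<2n\le4.5$ for $m=4$, and $\frac1{2n}\ge\frac{49}{180}>\frac14$ for $m\ge5$. None of these has a solution with $n\ge2$. For a triangle the sum lies in $[\frac{17}{18},1)$. With no entry $2$ the largest sum below $1$ is $\frac{11}{12}$, for $(3,3,4)$, and $(2,5,5)$, $(2,4,6)$ give $\frac9{10}$, $\frac{11}{12}$; all are too small. This leaves $(2,3,7)$, $(2,3,8)$, $(2,3,9)$, $(2,4,5)$, with $|E'|=168,96,72,80$, and $80$ is not divisible by $24$. So $E'$ is generated by involutions $a,b,c$ with $ab,bc,ac$ of orders $m,3,2$ and $m\in\{7,8,9\}$.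

Let $m$ be odd. Then $a,b,c$ are conjugate, so $E'^{\mathrm{ab}}$ has order at most $2$, and Lemma~\ref{lem:NO}(c) excludes order $2$. Thus $E'$ is perfect. For $m=9$ the order $72$ makes $E'$ solvable by Burnside's theorem, a contradiction. For $m=7$, the normalizer of the Sylow subgroup $\langle ab\rangle$ contains $\langle a,b\rangle$, of order $14$. The number of Sylow $7$-subgroups is $1$ or $8$, and $168/8=21$ is odd. So $\langle ab\rangle$ is normal, and the quotient, of order $24$, is solvable and perfect, a contradiction.

Let $m=8$, $|E'|=96$; we construct a forbidden character. A normal Sylow $2$-subgroup would contain $b$, $c$ and hence $bc$, of order $3$. So there are three Sylow $2$-subgroups, and the action on them gives $p\colon E'\to S_3$. The image is transitive and generated by elements of order at most $2$, so $p$ is onto, with kernel $J$ of order $16$. As $p(bc)$ has order $3$, the elements $p(b),p(c)$ are distinct transpositions. Now $p(a)$ commutes with $p(c)$, and $p(a)=p(c)$ would give $p(ab)$ order $3$ although $ab$ has order $8$. So $a\in J$, and $E'=J\rtimes R$ with $R=\langle b,c\rangle\cong S_3$. The subgroup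 $J_0\le J$ generated by the $R$-conjugates of $a$ is normal in $E'=\langle a,R\rangle$ and $E'=J_0R$, so $|J_0|\ge16$ and $J_0=J$. Since $c$ centralizes $a$, these conjugates are $a_1=a$, $a_2=bab$, $a_3=cbabc$, and conjugation by $bc$ permutes them cyclically (it sends $a_2$ to $bcb\,a\,bcb=cbc\,a\,cbc=a_3$). The product $a_1a_2=(ab)^2$ has order $4$, so $\langle a_1,a_2\rangle\cong D_4$ has order $8$.

Recall that the Frattini quotient $J/\Phi(J)$ of a finite $2$-group is an $\mathbb F_2$-vector space, and that elements generate $J$ if their images span it. The images $\bar a_1,\bar a_2,\bar a_3$ span. If $\bar a_1,\bar a_2$ were dependent, the cyclic symmetry would make all $\bar a_i$ equal, and $J\supset D_4$ would be cyclic. If they were independent and the rank were $2$, then $J=\langle a_1,a_2\rangle$ would have order $8$. So the $\bar a_i$ form a basis, and $a_i\mapsto-1$ defines an $R$-invariant character of $J$. Its product with the sign character of $R$ is a character of $E'$ with $a,b,c\mapsto-1$, contradicting Lemma~\ref{lem:NO}(c).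
\end{proof}

\section{The $(2,4,6)$ triangle group and the exceptional subgroup}\label{sec:exceptional}

For $E\cong D_6$ there are overgroups in which $E$ is self-normalizing. To study them we read suborbifolds of a triangle orbifold off a permutation action.

\subsection{Gluing triangles}
Let $E'\le G$ be finite with $O_{E'}$ a triangle $\Delta$, and let $a,b,c$ denote the sides of a lift of $\Delta$, the reflections in them, and their images in $E'$. Then $E'$ permutes the triangles $w\Delta$ that tile $\Sigma$ simply transitively, and $w\Delta$ meets $wy\Delta$ along its side $y\in\{a,b,c\}$; the reflection in that side is $wyw^{-1}$. For $H\le E'$, the orbifold $O_H$ is tiled by triangles indexed by the cosets $Hw$. Side $y$ of $Hw$ is a mirror if $Hwy=Hw$, and is glued to $Hwy$ otherwise. Let $yy'$ have order $m$. The vertices of $O_H$ of type $yy'$ correspond to the orbits of $\langle y,y'\rangle\cong D_m$ on the cosets, and for an orbit of size $j$ the local group $H\cap w\langle y,y'\rangle w^{-1}$ has order $2m/j$. Hence: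
\begin{quote}
(R) An orbit of size $j$ containing a coset fixed by $y$ or $y'$ is a boundary point, a corner of order $m/j$ (a flat point of an edge if $j=m$). Any other orbit is an interior point, a cone point of order $2m/j$ (a regular point if $j=2m$).
\end{quote}

Let $\Lambda=\langle a,b,c\mid a^2,b^2,c^2,(ab)^6,(bc)^4,(ac)^2\rangle$ be the group of $D(;2,4,6)$, let $z$ generate a group of order $2$, and for $i\in\{0,1\}$ define $\Theta_i\colon\Lambda\to S_4\times\langle z\rangle$ by
\begin{equation}\label{eq:Theta}
a\mapsto(34),\qquad b\mapsto(23)\,z,\qquad c\mapsto(12)(34)\,z^i .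
\end{equation}
Put $E_*=\operatorname{Sym}\{2,3,4\}\times\langle z\rangle\cong D_6$. A pair $E\subset E'$ of finite subgroups of $G$ has \emph{type $i$} if $O_{E'}=D(;2,4,6)$ and, for the side reflections $a,b,c$ of some triangle of the tessellation, the identification $\Gamma_{E'}=\Lambda$ takes $\pi$ to $\ker\Theta_i$ and $\Gamma_E$ to $\Theta_i^{-1}(E_*)$. Then $E'=S_4\times\langle z\rangle$ and $E=E_*$.

\begin{lemma}\label{lem:246}
\begin{enumerate}
\item[(a)] For $i=0$ and for $i=1$ there is a pair $E\subset E'$ of type $i$. In every such pair $E'\in\mathcal B_E$, and $O_E$ has type $D(2;2,6)$.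
\item[(b)] Let $E\cong D_6$ have type $D(;2,2,2,6)$ or $D(2;2,6)$ and let $E'\in\mathcal B_E$. Then $E\subset E'$ has type $0$ or $1$. In particular $|E'|=48$ and $O_E$ has type $D(2;2,6)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Under \eqref{eq:Theta}, $ab$ is a $3$-cycle times $z$, of order $6$; $bc$ is a $4$-cycle times a power of $z$, of order $4$; and $ac=(12)z^i$ has order $2$. So $\Theta_i$ is a homomorphism preserving the orders of $a,b,c,ab,bc,ac$, and it is injective on the three dihedral vertex groups. Every element of finite order is conjugate into one of them, so $\ker\Theta_i$ is torsion-free. The image contains $(ab)^3=z$ and then $(12),(23),(34)$, so $\Theta_i$ is onto. As $\chi(D(;2,4,6))=-\frac1{24}$, the kernel is a surface group with $\chi=-2$. A character with $a,b\mapsto-1$ is the sign on $S_4$ and trivial on $z$, so it sends $c$ to $+1$. Hence the orientation character does not factor through $\Theta_i$, and the surface is $N_4$. Identify $\ker\Theta_i$ with $\pi$. Conjugation embeds $\Lambda$ in $\operatorname{Aut}(\pi)$, since $\pi$ has trivial centralizer in $\operatorname{Isom}(\mathbb H^2)$, and this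 gives a pair of type $i$.

The group $E_*$ is the stabilizer of $1$ in the action on $\{1,2,3,4\}$; its normalizer preserves its fixed set $\{1\}$, so $E_*$ is self-normalizing. The cosets of $E_*$ are the points $1,\dots,4$, permuted by $a=(34)$, $b=(23)$, $c=(12)(34)$. Apply (R). Type $ab$: the orbits $\{1\}$ and $\{2,3,4\}$ are corners of orders $6$ and $2$. Type $bc$: the orbit $\{1,2,3,4\}$ contains the fixed point $1$ of $b$ and is flat. Type $ac$: the orbit $\{1,2\}$ is flat, and $\{3,4\}$, where both $a$ and $c$ act without fixed point, is a cone point of order $2$. By \eqref{eq:euler}, $\chi(Q)=-\frac16+\frac12+\frac14+\frac5{12}=1$, and $\partial Q\ne\emptyset$. So $O_E=D(2;2,6)$.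

(b) \emph{The orbifold $O_{E'}$.} We have $|E'|\ge36$, so $O_{E'}$ is a triangle or $D(m;n)$ by Lemma~\ref{lem:numerics}. Take the hyperbolic structure on $\Sigma$ on which $E'$ acts by isometries, and a point $p\in\Sigma$ over the corner of order $6$ of $O_E$. Its stabilizer in $E$ has order $12$, so is $E$. Hence $E'_p\supseteq E$ is dihedral of order $12e$ for some $e\ge1$, and $O_{E'}$ has a corner of order $6e$. For $D(m;6e)$ we need $\frac1m+\frac1{12e}\in[\frac49,\frac12)$; this fails for $m=2$, and for $m\ge3$ the sum is at most $\frac5{12}<\frac49$. For a triangle with an entry $6e$ the sum must lie in $[\frac89,1)$. The triples $(3,3,6)$, $(2,5,6)$, $(2,4,12)$, $(2,3,24)$ have sums below $\frac89$ and $(2,3,6)$ has sum $1$. This leaves $(2,3,12)$, $(2,3,18)$, $(2,4,6)$, with $|E'|=48,36,48$.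

For $(2,3,12)$, $E$ has index $2$ in $E'_p\cong D_{12}$, against $N_{E'}(E)=E$. For $(2,3,18)$, let $ab,bc,ac$ have orders $18,3,2$. Then $E'=\langle a,b\rangle\cong D_{18}$, and the involution $c\ne a$ commutes with $a$, so $c$ is $z'$ or $az'$ with $z'=(ba)^9$. Then $bc$ is $bz'$, of order $2$, or $(ba)^{10}$, of order $9$; neither is $3$. So the triangle is $(2,4,6)$, $e=1$, and $E=E'_p=\langle a,b\rangle$ for a triangle with vertex $p$, labeled as in $\Lambda$.

\emph{The action on the four cosets of $E$.} The coset $1=E$ is fixed by $a$ and $b$, and $2:=1c\ne1$ since $c\notin E$. From $ac=ca$ we get $2a=2$. By transitivity $3:=2b\notin\{1,2\}$, so $b=(23)$. If $c$ fixed $3$, then $c=(12)$ and $bc$ would act as a $3$-cycle, against $(bc)^4=1$. So $c=(12)(34)$, and $a$ is trivial or $(34)$. If $a$ is trivial, the $\langle a,b\rangle$-orbit $\{2,3\}$ is a corner of order $3$ by (R), which neither type of $O_E$ has. So $a=(34)$.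

\emph{The group $E'$.} The image of $E'$ in $S_4$ contains $(34),(23),(12)$, so it is $S_4$. The kernel has order $2$ and lies in $E$; its generator $z$ is central in $E'$, so $z=(ab)^3$ is the central involution of $E$. The involution $ac$ lies over $(12)$, so $(acb)^3\in\langle z\rangle$; define $i\in\{0,1\}$ by $(acb)^3=z^{1-i}$. Put $a^*=ac\,z^i$ and $b^*=bz$. These are involutions, $a^*$ commutes with $a$, $(ab^*)^3=z\cdot z^3=1$, and $(a^*b^*)^3=z^{1-i}z^{3i+3}=1$. So $a^*,b^*,a$ satisfy the Coxeter relations of $S_4$ and lie over $(12),(23),(34)$; they generate a complement to $\langle z\rangle$. In $E'=\langle a^*,b^*,a\rangle\times\langle z\rangle$ we have $b=b^*z$ and $c=aa^*z^i$, which is \eqref{eq:Theta}, and $E=\langle a,b\rangle=E_*$.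
\end{proof}

\begin{corollary}\label{cor:harmless}
Let $F$ be critical and $E\in\mathcal B_F$. Then $d(E)\le0$ unless $|F|=4$ and $E\cong D_6$ has type $D(2;2,6)$.
\end{corollary}

\begin{proof}
We may assume $\dim X^E=1$, so Lemma~\ref{lem:classify} applies. If $E$ is not of type $D(2;2,6)$, then $\mathcal B_E=\emptyset$: for $E\cong S_4$ by Lemma~\ref{lem:72}, since the index is at least $3$, and for $E\cong D_6$ by Lemma~\ref{lem:246}(b). So $X^E_{\mathrm{sing}}=Y_E$. The finite group $W(E)$ acts cocompactly on $X^E$, which is therefore a compact contractible $1$-manifold, an interval. An order-preserving homeomorphism of finite order of an interval is trivial, so $W(E)$ acts through a group of order at most $2$. Then $Y_E$ is empty if $W(E)=1$, all of $X^E$ if the action is not faithful, and one point otherwise. In each case $H^j(X^E,Y_E)=0$ for $j\ge1$.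
\end{proof}

\subsection{The exceptional subgroup}
Call $E\le G$ \emph{exceptional} if $E\cong D_6$ and $O_E$ has type $D(2;2,6)$. The orbifold $D(2;2,6)$ has an orientation-reversing self-homeomorphism exchanging its two edges. The point of the next lemma is that it does not lift to $\Sigma$, so that the interval $X^E$ has no symmetry, while it carries two special points.

\begin{lemma}\label{lem:exc}
\begin{enumerate}
\item[(a)] The exceptional subgroups form one conjugacy class in $G$.
\item[(b)] $N_G(E)=E$ for $E$ exceptional.
\item[(c)] Exactly two finite subgroups $E_0'\ne E_1'$ properly contain $E$, and $E\subset E_i'$ has type $i$. The fixed set $X^E$ is a compact interval, and $X^E_{\mathrm{sing}}=\{q_0,q_1\}$ with $q_0\ne q_1$ and $G_{q_i}=E'_i$.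
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\Gamma=\langle x,c_0,c_1,c_2\mid x^2,c_i^2,(c_0c_1)^2,(c_1c_2)^6,c_2=xc_0x\rangle$ be the group of $D(2;2,6)$, and let $\theta\colon\Gamma\to D_6$ be the quotient map of an exceptional subgroup. Put $\tau=\theta(c_1)$ and $\rho=\theta(c_1c_2)$; they generate $D_6$, and $\theta(c_2)=\tau\rho$. The element $\theta(c_0)$ is conjugate to $\tau\rho$, hence odd, and lies in the centralizer $\{1,\tau,\rho^3,\tau\rho^3\}$ of $\tau$; so it is $\tau\rho^3$. The involution $\theta(x)$ conjugates $\tau\rho^3$ to $\tau\rho$, so it is not central, and $\tau\rho^j\cdot\tau\rho^3\cdot\tau\rho^j=\tau\rho^{2j-3}$ forces $j\in\{2,5\}$. So up to $\operatorname{Aut}(D_6)$ there are two possible maps: $\theta'$ with $x\mapsto\tau\rho^2$ and $\theta''$ with $x\mapsto\tau\rho^5$.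

Define $\kappa\colon\Gamma\to\Gamma$ by $c_1\leftrightarrow c_2$, $x\mapsto x$, $c_0\mapsto xc_1x$. It respects the relations, as $xc_1x\cdot c_2=x(c_1c_0)x$, and $\kappa^2=1$. Let $\varphi\in\operatorname{Aut}(D_6)$ be the unique automorphism exchanging $\tau$ and $\tau\rho$. Then $\varphi(\rho)=\rho^{-1}$ and $\varphi(\tau\rho^2)=\tau\rho^5$, so $\varphi\theta'\kappa=\theta''$ on $c_1,c_2,x$, which generate $\Gamma$.

(a) The automorphism $\kappa$ carries $\ker\theta''$ to $\ker\theta'$. So for exceptional $E_1,E_2$ there is an isomorphism $\Gamma_{E_1}\to\Gamma_{E_2}$ carrying $\pi$ to $\pi$. Apply Lemma~\ref{lem:weyl}(a).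

(b) A homeomorphism of $D(2;2,6)$ fixes both corners, since their orders differ. If it preserves orientation it is isotopic to the identity, as in Lemma~\ref{lem:vcdW}. So $|\operatorname{Out}(\Gamma)|\le2$. The automorphism $\kappa$ is not inner, since $c_1,c_2$ have different images in $D_6^{\mathrm{ab}}$, hence in $\Gamma^{\mathrm{ab}}$. We may take $\pi=\ker\theta'$. If $\kappa$ preserved $\pi$, it would induce an automorphism of $D_6$ exchanging $\tau$ and $\tau\rho$ and fixing $\theta'(x)=\tau\rho^2$. But that automorphism is $\varphi$, which moves $\tau\rho^2$. So $W(E)=1$ by Lemma~\ref{lem:weyl}(b).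

(c) By (b) every finite $E'\supsetneq E$ lies in $\mathcal B_E$, so $E\subset E'$ has type $0$ or $1$. By Lemma~\ref{lem:246}(a) and part (a), $E$ belongs to a pair $E\subset E'_i$ of each type $i$. Two pairs of the same type are conjugate in $G$ by Lemma~\ref{lem:weyl}(a), because both are identified with $\ker\Theta_i\subset\Theta_i^{-1}(E_*)\subset\Lambda$. If $E\subset E''$ also has type $i$, the conjugating element normalizes $E$, so lies in $E\subset E'_i$, and $E''=E'_i$.

Suppose $E'_0=E'_1=E'$. The space $\mathcal T^{E'}$ is a point, so both types refer to the same tessellation. Any two of its triangles differ by an element of $\Gamma_{E'}$, and the three angles are distinct, so the triple $(a,b,c)$ is unique up to conjugation. But $acb=(12)(23)z^{1+i}$ has order $6$ for $i=0$ and $3$ for $i=1$. So $E'_0\ne E'_1$.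

The trivial group $W(E)$ acts cocompactly on $X^E$, so $X^E$ is a compact contractible $1$-manifold. Each $X^{E'_i}$ is contractible of dimension $0$, a point $q_i$. Its stabilizer is a finite group containing $E'_i$, so it is one of the two overgroups of $E$, both of order $48$; hence it is $E'_i$.
\end{proof}

Thus $H^1(X^E,X^E_{\mathrm{sing}})\cong\mathbb Z$, detected on the segment from $q_0$ to $q_1$, and $d(E)=1$ although $W(E)$ is trivial. This is the chain announced in the introduction.

\section{Walls and arcs}\label{sec:walls}

Let $F$ be critical, and let $\mathcal E$ be the set of exceptional subgroups in $\mathcal B_F$. If $\mathcal E=\emptyset$, then $d(F)\le1$ by Lemmas~\ref{lem:triple} and~\ref{lem:virtfree} and Corollary~\ref{cor:harmless}. So let $\mathcal E\ne\emptyset$; then $|F|=4$. A subgroup of order $4$ of $D_6$ is one of its three Sylow $2$-subgroups and is self-normalizing, so $\mathcal E$ consists of all exceptional subgroups containing $F$. We show that $X^F$, $Y_F$ and the intervals $X^E$ look like a chain of the slabs of Example~\ref{ex:slab}.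

\begin{lemma}\label{lem:simply}
The group $W(F)$ acts simply transitively on $\mathcal E$ by conjugation.
\end{lemma}

\begin{proof}
Let $E_1,E_2\in\mathcal E$ and $gE_1g^{-1}=E_2$ (Lemma~\ref{lem:exc}(a)). Then $gFg^{-1}$ and $F$ are Sylow subgroups of $E_2$, so $eg\in N_G(F)$ for some $e\in E_2$. The stabilizer of $E$ in $N_G(F)$ is $N_G(E)\cap N_G(F)=N_E(F)=F$.
\end{proof}

\subsection{The orbifold $O_F$}
To find $W(F)$ we need $O_F$ together with the map $\theta$. As $F$ is abelian, the reflections over a given edge of $O_F$ have one image in $F$, and so do the generators over a cone point of order $2$. We call this image the \emph{label}.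

\begin{lemma}\label{lem:OF}
We have $O_F=D(2,2;2,2)$, so $\mathcal T^F\cong\mathbb R^3$. The three involutions of $F$ can be named $\alpha,\beta,\gamma$ so that the two edges have labels $\alpha,\beta$ and the two cone points have labels $\alpha,\gamma$. For $E\in\mathcal E$ and $i\in\{0,1\}$, the group $N_{E'_i}(F)$ has order $8$.
\end{lemma}

\begin{proof}
Identify $E'_i=S_4\times\langle z\rangle$ and $E=E_*$. After conjugating the triangle by an element of $E$, the Sylow subgroup $F$ is $\langle A,z\rangle$ with $A=(34)$. Put $B=(12)$. An element normalizes $F$ if and only if its $S_4$-component centralizes $(34)$, so $H:=N_{E'_i}(F)=\langle A,B,z\rangle$ has order $8$.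

Take $i=0$. We first compute $O_H$, since $F$ has index $2$ in $H$. The group $H$ is the stabilizer of the subset $\{1,2\}$, so the coset $Hw$ corresponds to the $2$-subset $w^{-1}\{1,2\}$, and $Hwy$ to its image under $y$. On the six subsets,
\[
a=(13\ 14)(23\ 24),\qquad b=(12\ 13)(24\ 34),\qquad c=(13\ 24)(14\ 23).
\]
So the mirrors are the sides $a,c$ of $12$ and of $34$ and the sides $b$ of $14$ and of $23$. Apply (R). Type $ab$: $\{12,13,14\}$ and $\{23,24,34\}$ are corners of order $2$. Type $bc$: $\{14,23\}$ is a corner of order $2$, and $\{12,13,24,34\}$ is flat. Type $ac$: $\{12\}$ and $\{34\}$ are corners of order $2$, and $\{13,14,23,24\}$ is a regular interior point. By \eqref{eq:euler}, $\chi(Q)=-\frac14+\frac54=1$, so $O_H$ is a right-angled pentagon (Figure~\ref{fig:pentagon}). It lifts to the union of the triangles $w\Delta$ with $w=1,b,ba,bac,bc,bcb$, which correspond to $12,13,14,23,24,34$. In cyclic order its sides are: $a$ of $12$; $b$ of $14$; $b$ of $23$; $a$ of $34$; and $c$ of $34$ followed by $c$ of $12$. The side reflections $c_1,\dots,c_5$ are $wyw^{-1}$ for $(w,y)=(1,a),(ba,b),(bac,b),(bcb,a),(1,c)$. Conjugation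 preserves the $z$-component, and the $S_4$-components of $ba$, $bac$, $bcb$ are $(23)(34)$, $(23)(12)$, $(13)(24)$, which conjugate $(23),(23),(34)$ to $(34),(12),(12)$. Hence
\[
c_1=A,\qquad c_2=Az,\qquad c_3=Bz,\qquad c_4=B,\qquad c_5=AB .
\]
Only $c_1$ and $c_2$ lie in $F$. So $O_F$ is the double of the pentagon along the arc formed by sides $3,4,5$. It is a disc. The corner between sides $1$ and $2$ gives two corners; those between sides $2,3$ and between sides $5,1$ become flat; those between sides $3,4$ and between sides $4,5$ become cone points of order $2$ with labels $c_3c_4=z$ and $c_4c_5=A$. The edges have labels $A$ and $Az$, because $H$ is abelian. Take $\alpha=A$, $\beta=Az$, $\gamma=z$. The dimension is $-3+4+2=3$.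
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\draw[very thick] (-2,0)--(-2,1.6)--(0,3)--(2,1.6)--(2,0)--cycle;
\draw (-2,1.6)--(0,0)--(2,1.6)--(-2,1.6);
\draw (0,0)--(0,3);
\node at (-1.4,0.5) {$12$}; \node at (-0.65,1.1) {$13$}; \node at (-0.65,2.05) {$14$};
\node at (0.65,2.05) {$23$}; \node at (0.65,1.1) {$24$}; \node at (1.4,0.5) {$34$};
\node[left] at (-2,0.8) {$c_1=A$}; \node[above left] at (-1,2.3) {$c_2=Az$};
\node[above right] at (1,2.3) {$c_3=Bz$}; \node[right] at (2,0.8) {$c_4=B$};
\node[below] at (0,0) {$c_5=AB$};
\end{tikzpicture}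
\caption{Schematic picture of the right-angled hyperbolic pentagon $O_H$, $H=\langle A,B,z\rangle$, tiled by six $(2,4,6)$ triangles indexed by the $2$-subsets of $\{1,2,3,4\}$. Each side carries the image in $H$ of its reflection. Doubling along the sides $c_3,c_4,c_5$ gives $O_F$ for $F=\langle A,z\rangle$.}
\label{fig:pentagon}
\end{figure}

\subsection{The group $W(F)$ and its walls}
Model $O_F$ as the unit disc with corners $\pm1$, upper and lower edges labeled $\alpha$ and $\beta$, and cone points $\pm i/2$ labeled $\alpha$ and $\gamma$. Let $t$ be the full twist of the two cone points about each other and let $\mu(x,y)=(-x,y)$.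

\begin{lemma}\label{lem:Dinf}
$W(F)=\langle t,\mu\rangle\cong D_\infty$. It consists of the classes of homeomorphisms of $O_F$ preserving each edge and each cone point.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:weyl}(b), a class $f\in M(O_F)$ lies in $W(F)$ if and only if $\theta f_*=\varphi\theta$ for some $\varphi\in\operatorname{Aut}(F)$. Then $\varphi$ sends the label of an edge or cone point to the label of its image, so it preserves $\{\alpha,\beta\}$ and $\{\alpha,\gamma\}$. Hence $\varphi=1$, and $f$ preserves each edge and each cone point because the two edge labels differ and the two cone labels differ. Conversely such an $f$ satisfies $\theta f_*=\theta$ on reflections and cone generators, which generate $\Gamma_F$.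

An orientation-preserving $f$ of this kind fixes both corners. The group of orientation-preserving homeomorphisms of the circle fixing $\pm1$ is contractible, so these classes form a subgroup of the mapping class group of the disc with two marked points relative to the boundary. That group is infinite cyclic, generated by the half twist $\eta$, and the elements preserving each point form $\langle t\rangle$, $t=\eta^2$. The involution $\mu$ lies in $W(F)$ and reverses orientation, so $\mu t\mu^{-1}=t^{-1}$ and $W(F)=\langle t\rangle\rtimes\langle\mu\rangle$.
\end{proof}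

Let $W(F)$ act on $\mathbb R$ by $t(u)=u+2$, $\mu(u)=-u$. Then $\nu_n=t^n\mu$ is the reflection in $n\in\mathbb Z$, the nontrivial finite subgroups are the $\langle\nu_n\rangle$, we have $w\nu_nw^{-1}=\nu_{w(n)}$, and the action on the edges $[n,n+1]$ is simply transitive. Let $H_n\le N_G(F)$ be the preimage of $\langle\nu_n\rangle$, of order $8$, and put
\[
\mathcal T_n=\mathcal T^{H_n}\subset\mathcal T^F,\qquad Y_n=X^{H_n}=X\cap\mathcal T_n .
\]
The \emph{wall} $\mathcal T_n$ is the fixed set of $\nu_n$, and $w\mathcal T_n=\mathcal T_{w(n)}$. The walls are pairwise disjoint, since $\nu_n\nu_{n'}$ has infinite order for $n\ne n'$ and the action is proper. Moreover $Y_F=\bigsqcup_nY_n$. Each $Y_n$ is contractible, and it is a finite complex by Lemma~\ref{lem:fixed} applied to $W(F)$, because $\langle\nu_n\rangle$ is its own normalizer.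

\begin{lemma}\label{lem:separate}
Each wall $\mathcal T_n$ is homeomorphic to $\mathbb R^2$. If $n'\ge n+2$, every path in $\mathcal T^F$ from $\mathcal T_n$ to $\mathcal T_{n'}$ meets $\mathcal T_{n+1}$.
\end{lemma}

\begin{proof}
\emph{Dimension.} At a point of $\mathcal T_n$, an element of $H_n\setminus F$ induces an isometric involution $\iota$ of $O_F$ in the class $\nu_n$. It reverses orientation, preserves each edge and fixes each cone point. So it exchanges the corners and has exactly one fixed point on each edge. Near a fixed point it is a reflection, so its fixed set is a properly embedded $1$-manifold. A circle component would bound a disc preserved by $\iota$, although $\iota$ exchanges the two sides of the circle. So the fixed set is an arc joining the two edges through both cone points, and $O_{H_n}$ is one of the two halves. It has five corners of order $2$: one corner of $O_F$, the two ends of the arc and the two cone points. By \eqref{eq:dim}, $\dim\mathcal T_n=-3+5=2$.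

\emph{Each wall has two sides, exchanged by $\nu_n$.} The exact sequence of the closed subset $\mathcal T_n\cong\mathbb R^2$ of $\mathcal T^F\cong\mathbb R^3$, with coefficients in $\mathbb F_2$,
\[
0=H_c^2(\mathcal T^F)\to H_c^2(\mathcal T_n)\to H_c^3(\mathcal T^F\setminus\mathcal T_n)\to H_c^3(\mathcal T^F)\to0,
\]
shows that the $3$-manifold $\mathcal T^F\setminus\mathcal T_n$ has two components. Near a point of $\mathcal T_n$ the smooth involution $\nu_n$ is linear in suitable coordinates, so it is a reflection exchanging the two local sides. Suppose $\nu_n$ preserved each component. Then at each point of $\mathcal T_n$ both local sides would lie in the same component. This component is locally constant along the connected set $\mathcal T_n$, so the other component would be open and closed in $\mathcal T^F$, which is absurd. Hence $\nu_n$ exchanges the components, and $\mathcal T_n$ lies in the closure of both.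

\emph{The sides are nested.} As $\nu_n\mathcal T_{n+1}=\mathcal T_{n-1}$, we can name the components $U_n^+\supset\mathcal T_{n+1}$ and $U_n^-\supset\mathcal T_{n-1}$. The connected set $U_{n+1}^+\cup\mathcal T_{n+1}$ misses $\mathcal T_n\subset U_{n+1}^-$ and meets $U_n^+$, so $U_{n+1}^+\subset U_n^+$. For $n'\ge n+2$ this gives $\mathcal T_{n'}\subset U^+_{n'-1}\subset U^+_{n+1}$, while $\mathcal T_n\subset U^-_{n+1}$.
\end{proof}

\subsection{One arc across each slab}
Let $E\in\mathcal E$, with $E'_i$ and $q_i$ as in Lemma~\ref{lem:exc}. By Lemma~\ref{lem:OF}, $N_{E'_i}(F)=H_{n_i}$ for a unique integer $n_i=n_i(E)$, and $q_i\in Y_{n_i}$.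

\begin{lemma}\label{lem:adjacent}
We have $|n_0-n_1|=1$, and the map sending $E$ to the edge $e(E)$ of $\mathbb R$ with end points $n_0(E),n_1(E)$ is a bijection from $\mathcal E$ to the set of edges.
\end{lemma}

\begin{proof}
Suppose $n_0=n_1=n$. Then $\langle E,H_n\rangle$ lies in $E'_0\cap E'_1$ and properly contains $E$, since $N_E(F)=F$. By Lemma~\ref{lem:exc}(c) it is $E'_0$ or $E'_1$, and since both have order $48$ we get $E'_0=E'_1$, a contradiction.

The points of the open segment of $X^E$ between $q_0$ and $q_1$ have stabilizer $E$, and $N_E(F)=F$, so they are not in $Y_F=X\cap\bigcup_n\mathcal T_n$. The closed segment therefore meets no wall other than $\mathcal T_{n_0}$ and $\mathcal T_{n_1}$, and Lemma~\ref{lem:separate} gives $|n_0-n_1|\le1$.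

For $w\in N_G(F)$ the overgroups of $wEw^{-1}$ are the $wE'_iw^{-1}$, and $wH_nw^{-1}=H_{w(n)}$. So $E\mapsto e(E)$ is an equivariant map between simply transitive $W(F)$-sets (Lemma~\ref{lem:simply}).
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
It remains to treat $F$ with $\mathcal E\ne\emptyset$. By Lemmas~\ref{lem:triple} and~\ref{lem:virtfree} we must show that the restriction $H_c^{j}(X^F,Y_F)\to H_c^{j}(X^F_{\mathrm{sing}},Y_F)$ is onto for $j\ge1$. For $j\ge2$ the target vanishes by Lemma~\ref{lem:layers}, as $d(E)\le\dim X^E\le1$ on $\mathcal B_F$. Let $j=1$.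

\emph{The source.} Both $X^F$ and $\mathbb R$ are cocompact models for $\underline EW(F)$, so there is an equivariant cellular homotopy equivalence $p\colon X^F\to\mathbb R$. An equivariant map between proper cocompact spaces is proper: if the source is covered by the translates of a compact set $C_0$, only finitely many translates of the image of $C_0$ meet a given compact set. The same applies to the homotopies, so $p$ is a proper homotopy equivalence. Also $p(Y_n)\subset\mathbb R^{\nu_n}=\{n\}$, and $Y_F$ is the disjoint union of the finite contractible complexes $Y_n$, so $p^*\colon H_c^*(\mathbb Z)\to H_c^*(Y_F)$ is an isomorphism. By the five lemma, $p^*\colon H_c^1(\mathbb R,\mathbb Z)\to H_c^1(X^F,Y_F)$ is an isomorphism, and the left side is free on the edges (Example~\ref{ex:dinfty}).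

\emph{The target.} Let $X'=Y_F\cup\bigcup_{E\in\mathcal E}X^E\subset X^F_{\mathrm{sing}}$. Since $X^E\cap Y_F=\{q_0,q_1\}=X^E_{\mathrm{sing}}$, the simplices of $X'\setminus Y_F$ are those with stabilizer in $\mathcal E$, and Lemma~\ref{lem:layers} gives
\[
H_c^1(X',Y_F)=\bigoplus_{E\in\mathcal E}H^1(X^E,\{q_0,q_1\})\cong\bigoplus_{E\in\mathcal E}\mathbb Z
\]
by evaluation on the segments from $q_0$ to $q_1$. The simplices of $X^F_{\mathrm{sing}}\setminus X'$ are exactly those with stabilizer in $\mathcal B_F\setminus\mathcal E$: such a simplex lies in no $X^E$ with $E\in\mathcal E$, because the only proper finite overgroups $E'_0,E'_1$ of $E$ are not in $\mathcal B_F$. These stabilizers have $d\le0$ by Corollary~\ref{cor:harmless}. So $H_c^1(X^F_{\mathrm{sing}},X')=0$ by Lemma~\ref{lem:layers}, and the restriction $\operatorname{res}\colon H_c^1(X^F_{\mathrm{sing}},Y_F)\to H_c^1(X',Y_F)$ is injective.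

\emph{The map.} Consider the composite
\[
H_c^1(\mathbb R,\mathbb Z)\xrightarrow{\ p^*\ }H_c^1(X^F,Y_F)\longrightarrow H_c^1(X^F_{\mathrm{sing}},Y_F)\xrightarrow{\ \operatorname{res}\ }H_c^1(X',Y_F).
\]
The map $p$ sends the segment of $E$ to a path in $\mathbb R$ from $n_0(E)$ to $n_1(E)$, whose class in $H_1(\mathbb R,\mathbb Z)$ is $\pm e(E)$. So the class dual to an edge $e$ evaluates to $\pm1$ on the segment of $E$ if $e=e(E)$, and to $0$ otherwise. By Lemma~\ref{lem:adjacent} the composite is an isomorphism. Since $\operatorname{res}$ is injective, the middle map is onto.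
\end{proof}

\begin{remark}
Simple transitivity alone would not suffice; the separation property of the walls is needed. If one arc joined the walls $0$ and $3$, its translates would join $n$ to $n+3$ for all $n$. After identifying both free abelian groups with $\mathbb Z[u^{\pm1}]$, the composite above would be multiplication by $1+u+u^2$ up to a unit, which is not onto.
\end{remark}

\section{Proofs of the theorems}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $v=2g-5=\operatorname{vcd}(G)$. By Proposition~\ref{prop:five} and Corollary~\ref{cor:four}, $d(K)\le v$ for all finite $K$, so $\underline{\mathrm{cd}}(G)\le v$ by Proposition~\ref{prop:criterion}. As $v\ge3$, the inequalities \eqref{eq:ineq} give $v\le\underline{\mathrm{cd}}(G)\le\underline{\mathrm{gd}}(G)\le v$.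
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) Proposition~\ref{prop:five} and Corollary~\ref{cor:four} give $d(K)\le v-1$ for every finite $K\ne1$. If $M(G/1)=0$, Proposition~\ref{prop:criterion} yields $H^n_{\mathcal F}(G;M)=0$ for $n\ge v$. For arbitrary $M$ we have $(M/M_1)(G/1)=0$, so the sequence $H^v_{\mathcal F}(G;M_1)\to H^v_{\mathcal F}(G;M)\to H^v_{\mathcal F}(G;M/M_1)=0$ is exact.

(2) A model for $\underline EG$ restricts to a model for $\underline EH$, so $v=\operatorname{vcd}(H)\le\underline{\mathrm{cd}}(H)\le\underline{\mathrm{gd}}(H)\le\underline{\mathrm{gd}}(G)=v$. Let $1\to A\to H'\to H\to1$ be exact with $A$ finite. A subgroup of $H'$ is finite if and only if its image in $H$ is, so a model for $\underline EH$ is a model for $\underline EH'$ via $H'\to H$. Conversely, if $Z$ is a model for $\underline EH'$, then $Z^A$ is a model for $\underline EH$: for $F\le H$ with preimage $\tilde F$, the set $(Z^A)^F=Z^{\tilde F}$ is contractible if $F$ is finite and empty otherwise. So the minimal dimensions for $H$ and $H'$ agree.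
\end{proof}

\begin{thebibliography}{9}

\bibitem{DMP} Degrijse and Mart\'inez-P\'erez, J. reine angew. Math. 721 (2016).

\bibitem{EM} Earle and McMullen, 1988.

\bibitem{HST} Cristhian E. Hidber, Luis Jorge S\'anchez Salda\~na and Alejandra Trujillo-Negrete, \emph{On the dimension of the mapping class groups of a non-orientable surface}, arXiv:2007.12542 (2020).

\bibitem{Ill} Illman, J. reine angew. Math. 524 (2000).

\bibitem{Ker} Kerckhoff, 1983.

\bibitem{LM} L\"uck and Meintrup, 2000.

\bibitem{Mac} Macbeath, 1967.

\bibitem{MS} Macbeath and Singerman, 1975.

\bibitem{ZVC} Zieschang, Vogt and Coldewey, LNM 835.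

\end{thebibliography}
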